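\title{The Monotone Triangle polynomial at folded bottom rows}

\begin{abstract}
The number of Monotone Triangles with bottom row $k_1<\dots<k_n$ is given by a polynomial $\alpha(n;k_1,\dots,k_n)$, and $A_n=\alpha(n;1,\dots,n)$ is the number of $n\times n$ Alternating Sign Matrices. We prove the conjectured identity $\alpha(n+2;1,\dots,i+1,i,i+1,\dots,n)=A_n$ for $n\ge2$ and $1\le i\le n-1$. It is the case $m=2$ of a factorization: if $m$ consecutive entries of $(1,\dots,n)$ are replaced by any $2m$ numbers $c_1,\dots,c_{2m}$ taken from these $m$ values, then $\alpha$ takes the value $A_n\,\alpha(2m;c_1,\dots,c_{2m})/A_m$. We also show that $\alpha$ vanishes whenever $2m+1$ consecutive arguments lie in a set of $m$ consecutive integers. The proof turns Fischer's operator formula into a symmetrization whose kernel involves a cube root of unity $\omega$, and then uses the rigidity of symmetric polynomials that vanish when three variables are $t,\omega t,\omega^2t$.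
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{Monotone Triangle} of size $n$ is a triangular array of integers $(a_{i,j})_{1\le j\le i\le n}$ with
\[
a_{i,j}<a_{i,j+1},\qquad a_{i+1,j}\le a_{i,j}\le a_{i+1,j+1}.
\]
Thus every row is strictly increasing, and every entry lies weakly between its two neighbors in the row below. The \emph{bottom row} is $(a_{n,1},\dots,a_{n,n})$. It is known that for each $n\ge1$ there is a polynomial $\alpha(n;k_1,\dots,k_n)$, of degree $n-1$ in each variable, whose value at every strictly increasing integer sequence $k_1<\dots<k_n$ is the number of Monotone Triangles with bottom row $(k_1,\dots,k_n)$. We put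
\[
A_n=\alpha(n;1,2,\dots,n).
\]
This number is known to count the $n\times n$ Alternating Sign Matrices, but below we use only its definition.

A polynomial that vanishes at all strictly increasing integer sequences is zero, because in the coordinates $k_1,\,k_2-k_1,\dots,k_n-k_{n-1}$ it vanishes on a product of infinite sets. Hence $\alpha(n;\cdot)$ is unique. Since adding $c$ to all entries is a bijection of Monotone Triangles, the same principle gives
\begin{equation}\label{eq:translation}
\alpha(n;k_1+c,\dots,k_n+c)=\alpha(n;k_1,\dots,k_n)\qquad(c\in\mathbb{Z},\ k\in\mathbb{Z}^n).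
\end{equation}

The first cases can be written down. We have $\alpha(1;k_1)=1$ and $\alpha(2;k_1,k_2)=k_2-k_1+1$. For $n=3$ put $x=k_2-k_1$ and $y=k_3-k_2$. The middle row is $(k_2-a,\,k_2+b)$ with $0\le a\le x$, $0\le b\le y$, $(a,b)\ne(0,0)$, and it leaves $a+b+1$ choices for the top entry. Summing,
\begin{equation}\label{eq:alpha3}
\alpha(3;k_1,k_2,k_3)=\tfrac12(x+1)(y+1)(x+y+2)-1 .
\end{equation}
So $A_1=1$, $A_2=2$, $A_3=7$.

The polynomial can be evaluated at any point of $\mathbb{Z}^n$, and one may ask what it gives where there is nothing to count. Formula \eqref{eq:alpha3} yields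
\[
\alpha(3;1,1,1)=0,\qquad \alpha(3;1,1,2)=\alpha(3;1,2,2)=2=A_2,\qquad \alpha(3;1,2,1)=-1 .
\]
The first three values agree with a naive reading in which the bottom row may have repeated entries. Above $(1,\dots,i,i,\dots,n)$ the only strictly increasing interlacing row is $(1,\dots,n)$, so one expects the value $A_n$; above three equal entries there is no such row, so one expects $0$. For a sequence with a descent the naive reading breaks down: no integer lies weakly between $2$ on the left and $1$ on the right, yet $\alpha(3;1,2,1)\ne0$. Consider now the sequence $1,\dots,i,i+1,i,i+1,\dots,n$. It is the walk from $1$ to $n$ with one fold, in which the step from $i$ to $i+1$ is taken, undone and taken again, and one may guess that the fold cancels. There is no formal rule to this effect, as $\alpha(3;1,2,1)=-1\neq\alpha(1;1)$ shows. That the guess is nevertheless correct for this sequence is the conjecture posed in \cite{Riegler}, and it is our first result.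

\begin{theorem}\label{thm:fold}
For all $n\ge2$ and $1\le i\le n-1$,
\[
\alpha(n+2;\,1,2,\dots,i+1,\,i,i+1,\dots,n)=A_n .
\]
\end{theorem}

The argument list here is $(1,\dots,i-1,\;i,i+1,i,i+1,\;i+2,\dots,n)$: the two entries $i,i+1$ of $(1,\dots,n)$ have been replaced by four entries taken from $\{i,i+1\}$. In the same way, $(1,\dots,i,i,\dots,n)$ arises by replacing one entry by two. The general statement replaces $m$ entries by $2m$.

\begin{theorem}\label{thm:factor}
Let $1\le m\le n$ and $1\le i\le n-m+1$, and let $c_1,\dots,c_{2m}\in\{i,i+1,\dots,i+m-1\}$ be arbitrary. Then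
\[
A_m\cdot\alpha(n+m;\,1,\dots,i-1,\;c_1,\dots,c_{2m},\;i+m,\dots,n)=A_n\cdot\alpha(2m;c_1,\dots,c_{2m}).
\]
\end{theorem}

For $m=1$ we have $A_1=1$ and $\alpha(2;i,i)=1$, so Theorem~\ref{thm:factor} confirms the naive expectation $\alpha(n+1;1,\dots,i-1,i,i,i+1,\dots,n)=A_n$ for $1\le i\le n$. The other naive expectation, that three equal neighbors give $0$, is the case $m=1$ of the following.

\begin{theorem}\label{thm:vanish}
Let $(k_1,\dots,k_N)\in\mathbb{Z}^N$. If for some $m\ge1$ some $2m+1$ consecutive entries lie in a set of $m$ consecutive integers, then $\alpha(N;k_1,\dots,k_N)=0$.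
\end{theorem}

Apart from textbook facts on symmetric polynomials, the only result that we use without proof is Fischer's operator formula \cite{Fischer}. For a variable $x$ let $E_xf(x)=f(x+1)$ and $\Delta_x=E_x-\mathrm{id}$. Then
\begin{equation}\label{eq:operator}
\alpha(N;k_1,\dots,k_N)=\prod_{1\le p<q\le N}\bigl(\mathrm{id}+E_{k_p}\Delta_{k_q}\bigr)\prod_{1\le p<q\le N}\frac{k_q-k_p}{q-p}.
\end{equation}
In Section~\ref{sec:sym} we rewrite \eqref{eq:operator} so that $\alpha(N;k)$ becomes the value at $(1,\dots,1)$ of a symmetric polynomial built from a word of $N$ one-variable polynomials, one for each $k_j$. Section~\ref{sec:small} computes three values of $\alpha$ by hand from this description, and they contain all ideas of the proof. Section~\ref{sec:wheel} determines the spaces in which these symmetric polynomials live and proves Theorem~\ref{thm:vanish}. Section~\ref{sec:deform} identifies the polynomial that belongs to the sequence of Theorem~\ref{thm:factor} with a multiple of a Schur polynomial, and Section~\ref{sec:final}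 collects the constants.

\section{A symmetrization formula for $\alpha$}\label{sec:sym}

For $\sigma\in S_N$ and a function $F$ of $N$ variables put $\sigma(F)(z_1,\dots,z_N)=F(z_{\sigma(1)},\dots,z_{\sigma(N)})$. We use repeatedly that a polynomial vanishing on a hyperplane is divisible by its linear equation, and that a polynomial divisible by several pairwise non-proportional linear polynomials is divisible by their product. In particular, an antisymmetric polynomial is divisible by $\prod_{p<q}(z_q-z_p)$, and the quotient is symmetric. An identity between polynomials may be checked at \emph{generic} points, that is, outside the zero set of some nonzero polynomial.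

In \eqref{eq:operator} the arguments $k_j$ are entangled by the operators. Our first step separates them, so that $k_j$ enters only through a power $u_j^{k_j}$.

\begin{lemma}\label{lem:u}
Let $k_1,\dots,k_N\ge0$ be integers. Then
\[
H(u_1,\dots,u_N)=\sum_{\sigma\in S_N}\sigma\Bigl(\prod_{j}u_j^{k_j}\prod_{p<q}\frac{1-u_p+u_pu_q}{u_q-u_p}\Bigr)
\]
is a polynomial, and $\alpha(N;k_1,\dots,k_N)=H(1,\dots,1)$.
\end{lemma}

\begin{proof}
The polynomial $\binom{k}{j-1}$ has degree $j-1$ in $k$ and leading coefficient $1/(j-1)!$. Column operations therefore reduce $\det\bigl(\binom{k_p}{j-1}\bigr)_{p,j}$ to the Vandermonde determinant $\prod_{p<q}(k_q-k_p)$ divided by $\prod_j(j-1)!=\prod_{p<q}(q-p)$. Writing $[M]P$ for the coefficient of the monomial $M$ in $P$, and using $\binom kr=[X^r](1+X)^k$, we get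
\[
\prod_{p<q}\frac{k_q-k_p}{q-p}=\sum_{\tau\in S_N}\operatorname{sgn}\tau\,\Bigl[\prod_jX_j^{\tau(j)-1}\Bigr]\prod_j(1+X_j)^{k_j}.
\]
On $(1+X)^k$ the operator $E_k$ acts as multiplication by $1+X$, and $\Delta_k$ as multiplication by $X$. So \eqref{eq:operator} gives
\[
\alpha(N;k)=\sum_\tau\operatorname{sgn}\tau\,\Bigl[\prod_jX_j^{\tau(j)-1}\Bigr]G,\qquad G=\prod_j(1+X_j)^{k_j}\prod_{p<q}\bigl(1+(1+X_p)X_q\bigr).
\]
The coefficient of $\prod_jX_j^{\tau(j)-1}$ in $G$ is the coefficient of $M_0=X_1^0X_2^1\cdots X_N^{N-1}$ in $\tau(G)$. Hence $\alpha(N;k)=[M_0]\sum_\tau\operatorname{sgn}\tau\;\tau(G)$. Let $D=\prod_{p<q}(X_q-X_p)$. Since $\tau(D)=\operatorname{sgn}\tau\cdot D$, the last sum equals $D\cdot\sum_\tau\tau(G/D)$. With $u_j=1+X_j$ we have $1+(1+X_p)X_q=1-u_p+u_pu_q$ and $X_q-X_p=u_q-u_p$, so $\sum_\tau\tau(G/D)=H$. It is a polynomial because $DH$ is an antisymmetric polynomial. Finally, $D=\det(X_p^{j-1})$ is homogeneous of the same degree as $M_0$ and $[M_0]D=1$, so $[M_0](DH)$ is the value of $H$ at $X=0$, that is, at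 $u=(1,\dots,1)$.
\end{proof}

The factor $1-u_p+u_pu_q$ vanishes exactly when $u_q=T(u_p)$, where $T(u)=1-1/u$. This M\"obius transformation has order three: $T^2(u)=1/(1-u)$ and $T^3(u)=u$. It permutes cyclically $1\mapsto0\mapsto\infty\mapsto1$, and these are the special points of Lemma~\ref{lem:u}: the point of evaluation, and the zero and the pole of $u^k$. In a coordinate $z$ in which $u=1,0,\infty$ become the cube roots of unity $z=1,\omega,\omega^2$, the map $T$ becomes the rotation $z\mapsto\omega z$, since a M\"obius transformation is determined by the images of three points. The factor should then become linear and homogeneous.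

Accordingly, let $\omega=e^{2\pi i/3}$ and $\zeta=-\omega^2=e^{\pi i/3}$. From $1+\omega+\omega^2=0$, $1-\omega^2=\sqrt3\,e^{\pi i/6}$ and $\omega-\omega^2=\sqrt3\,e^{\pi i/2}$ we read off
\begin{equation}\label{eq:roots}
\begin{gathered}
1+\omega=\zeta,\qquad \zeta^{-1}=-\omega,\qquad \zeta^2=\omega,\qquad \zeta^3=-1,\\
(1-\omega^2)^2=3\zeta,\qquad \omega(1-\omega)=\zeta(1-\omega^2),\qquad(\omega-\omega^2)^2=-3 .
\end{gathered}
\end{equation}
Put
\[
f(z)=z-\omega^2,\qquad g(z)=z-\omega,\qquad K(x,x')=\frac{x'-\omega x}{x'-x}.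
\]
The coordinate we want is given by $u=\zeta\,g(z)/f(z)=(1-\omega^2z)/(z-\omega^2)$. We call $K$ the \emph{kernel} and note that
\begin{equation}\label{eq:Ksum}
K(x,x')+K(x',x)=\frac{(1+\omega)(x'-x)}{x'-x}=\zeta .
\end{equation}
For polynomials $\phi_1,\dots,\phi_N\in\mathbb{C}[z]$ define
\begin{equation}\label{eq:star}
(\phi_1*\dots*\phi_N)(z_1,\dots,z_N)=\sum_{\sigma\in S_N}\ \prod_{j}\phi_j(z_{\sigma(j)})\prod_{p<q}K(z_{\sigma(p)},z_{\sigma(q)}),
\end{equation}
with value $1$ for $N=0$. We call the $\phi_j$ \emph{letters}, the sequence $\phi_1,\dots,\phi_N$ a \emph{word}, and \eqref{eq:star} its \emph{product}. A term of \eqref{eq:star} is an arrangement of the values $z_1,\dots,z_N$ in the positions $1,\dots,N$ of the word. If these values are distinct, a term vanishes in each of the following two situations.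
\begin{itemize}
\item[(R1)] The value in some position $j$ is a root of $\phi_j$.
\item[(R2)] Some value $x$ stands in an earlier position than the value $\omega x$.
\end{itemize}

\begin{proposition}\label{prop:formula}
Let $k\in\mathbb{Z}^N$, and let $c,d$ be integers such that $\kappa_j=k_j-c$ satisfies $0\le\kappa_j\le d$ for all $j$. Then
\begin{equation}\label{eq:formula}
\alpha(N;k)=\zeta^{-\binom N2+\sum_j\kappa_j}\,(1-\omega^2)^{-dN}\,\bigl(g^{\kappa_1}f^{d-\kappa_1}*\dots*g^{\kappa_N}f^{d-\kappa_N}\bigr)(1,\dots,1).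
\end{equation}
\end{proposition}

The product on the right is a polynomial by Lemma~\ref{lem:star}(a) below, so its value at $(1,\dots,1)$ is defined.

\begin{proof}
By \eqref{eq:translation} we may apply Lemma~\ref{lem:u} to $\kappa$. Substitute $u_j=(1-\omega^2z_j)/(z_j-\omega^2)$ and bring $u_q-u_p$ and $1-u_p+u_pu_q$ to the common denominator $(z_p-\omega^2)(z_q-\omega^2)$. The first numerator is
\[
(1-\omega^2z_q)(z_p-\omega^2)-(1-\omega^2z_p)(z_q-\omega^2)=(\omega-1)(z_q-z_p).
\]
The second is
\[
(z_p-\omega^2)(z_q-\omega^2)-(1-\omega^2z_p)(z_q-\omega^2)+(1-\omega^2z_p)(1-\omega^2z_q).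
\]
Here the coefficient of $z_pz_q$ and the constant term both equal $1+\omega+\omega^2=0$, the coefficient of $z_q$ is $-1-2\omega^2=\omega-\omega^2$, and the coefficient of $z_p$ is $-\omega-2\omega^2=1-\omega^2$. So the second numerator is $-\omega(\omega-1)(z_q-\omega z_p)$, and
\[
\frac{1-u_p+u_pu_q}{u_q-u_p}=\zeta^{-1}K(z_p,z_q).
\]
Also $u^\kappa=\zeta^\kappa\,g^\kappa f^{d-\kappa}\cdot f^{-d}$. The factor $\prod_jf(z_j)^{-d}$ is symmetric and comes out of the sum, so for distinct $z_j\neq\omega^2$
\[
H(u)=\zeta^{-\binom N2+\sum\kappa_j}\prod_jf(z_j)^{-d}\;\bigl(g^{\kappa_1}f^{d-\kappa_1}*\dots*g^{\kappa_N}f^{d-\kappa_N}\bigr)(z).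
\]
Let all $z_j$ tend to $1$. Then $u_j\to1$ and $f(z_j)\to1-\omega^2$.
\end{proof}

Rule (R2) forces every product to vanish on certain configurations. A symmetric polynomial $F(z_1,\dots,z_N)$ satisfies the \emph{wheel condition} if it vanishes whenever three of its variables equal $t,\omega t,\omega^2t$ for some $t\in\mathbb{C}$; such a point is a \emph{wheel}. The condition is empty for $N\le2$, and it suffices to check it for generic $t$ and generic values of the other variables. For $N,m\ge0$ let $V(N,m)$ be the space of symmetric polynomials in $N$ variables that have degree at most $m-1$ in each variable and satisfy the wheel condition. Here $V(0,m)=\mathbb{C}$ for all $m$, and $V(N,0)=0$ for $N\ge1$.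

\begin{lemma}\label{lem:star}
Let $\phi_1,\dots,\phi_N\in\mathbb{C}[z]$.
\begin{itemize}
\item[(a)] If $\deg\phi_j\le d$ for all $j$, then $\phi_1*\dots*\phi_N\in V(N,d+1)$.
\item[(b)] For $\psi\in\mathbb{C}[z]$ we have $(\psi\phi_1)*\dots*(\psi\phi_N)=\prod_j\psi(z_j)\cdot(\phi_1*\dots*\phi_N)$.
\item[(c)] Cut the word into consecutive blocks $B_1,\dots,B_r$ of positions, and let $F_s$ be the product of the letters in $B_s$. Then
\[
\phi_1*\dots*\phi_N=\sum_{I_1,\dots,I_r}\ \prod_sF_s(z_{I_s})\prod_{s<s'}\ \prod_{p\in I_s,\;q\in I_{s'}}K(z_p,z_q),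
\]
where the sum runs over all partitions $I_1\sqcup\dots\sqcup I_r=\{1,\dots,N\}$ with $|I_s|=|B_s|$. In particular, a block enters the product only through its own product $F_s$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $P=\prod_j\phi_j(z_j)\prod_{p<q}(z_q-\omega z_p)$ and $D=\prod_{p<q}(z_q-z_p)$. The product equals $D^{-1}\sum_\sigma\operatorname{sgn}\sigma\;\sigma(P)$, an antisymmetric polynomial divided by $D$, so it is a symmetric polynomial. In each variable the numerator has degree at most $d+N-1$ and $D$ has degree $N-1$, so the quotient has degree at most $d$. Now let three variables be $t,\omega t,\omega^2t$ with all $N$ values distinct. A term that escapes (R2) has $\omega t$ before $t$, $\omega^2t$ before $\omega t$, and $t=\omega\cdot\omega^2t$ before $\omega^2t$. No arrangement has these three properties, so all terms vanish.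

(b) Every term contains the symmetric factor $\prod_j\psi(z_j)$.

(c) Sort the permutations $\sigma$ in \eqref{eq:star} by the sets $I_s=\sigma(B_s)$. The kernel factors between positions in different blocks depend only on these sets. The sum over the arrangements of $z_{I_s}$ inside $B_s$ of the remaining factors is $F_s(z_{I_s})$.
\end{proof}

\section{Three values by hand}\label{sec:small}

A symmetric polynomial of degree at most $1$ in each of $N$ variables is a linear combination of the elementary symmetric polynomials $e_0,\dots,e_N$, which are defined by $\prod_j(1+z_jx)=\sum_re_rx^r$. At $(t,\omega t,\omega^2t)$ this generating function is $1+t^3x^3$, and at $(t,\omega t,\omega^2t,w)$ it is $(1+t^3x^3)(1+wx)$. So in three variables $e_0,\dots,e_3$ restrict to $1,0,0,t^3$, and in four variables $e_0,\dots,e_4$ restrict to $1,w,0,t^3,t^3w$. Since the nonzero entries of each list are linearly independent,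
\begin{equation}\label{eq:smallV}
V(3,1)=0,\qquad V(3,2)=\mathbb{C}e_1\oplus\mathbb{C}e_2,\qquad V(4,2)=\mathbb{C}e_2 .
\end{equation}
Each of these spaces governs one value of $\alpha$.

\begin{example}[the space is zero]\label{ex:111}
For $k=(1,1,1)$ take $c=1$, $d=0$ in \eqref{eq:formula}. The product is $1*1*1\in V(3,1)=0$, so $\alpha(3;1,1,1)=0$.
\end{example}

The second value is the case $n=2$ of Theorem~\ref{thm:fold}, and the general case will be reduced to it. Here the space is a line, so one well-chosen evaluation determines the product.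

\begin{lemma}\label{lem:1212}
We have $f*g*f*g=3\,e_2(z_1,z_2,z_3,z_4)$ and $\alpha(4;1,2,1,2)=2$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:star}(a) and \eqref{eq:smallV}, $f*g*f*g=\lambda e_2$ for a constant $\lambda$. Evaluate at $(\omega,\omega^2,x,x')$ with generic $x,x'$. By (R1), $\omega$ stands in position $1$ or $3$ and $\omega^2$ in position $2$ or $4$. By (R2), $\omega^2$ precedes $\omega$. So $\omega^2$ is in position $2$ and $\omega$ in position $3$, and two terms remain. Consider the arrangement $(x,\omega^2,\omega,x')$. The factors that involve neither $x$ nor $x'$ are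
\[
g(\omega^2)f(\omega)K(\omega^2,\omega)=-(\omega-\omega^2)^2\cdot\frac{\omega-1}{\omega(1-\omega)}=3\cdot(-\omega^2)=3\zeta .
\]
The factors that involve only $x$ or only $x'$ are
\begin{align*}
f(x)K(x,\omega^2)K(x,\omega)&=(x-\omega^2)\cdot\frac{\omega(x-\omega)}{x-\omega^2}\cdot\frac{\omega(x-1)}{x-\omega}=\omega^2(x-1),\\
g(x')K(\omega^2,x')K(\omega,x')&=(x'-\omega)\cdot\frac{x'-1}{x'-\omega^2}\cdot\frac{x'-\omega^2}{x'-\omega}=x'-1 ,
\end{align*}
and the last factor is $K(x,x')$. Adding the term with $x,x'$ exchanged and using \eqref{eq:Ksum}, we obtain $3\zeta^2\omega^2(x-1)(x'-1)=3(x-1)(x'-1)$. On the other hand $e_2(\omega,\omega^2,x,x')=1-x-x'+xx'=(x-1)(x'-1)$. So $\lambda=3$. Formula \eqref{eq:formula} with $c=1$, $d=1$, $\sum\kappa_j=2$ and $e_2(1,1,1,1)=6$ gives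
\[
\alpha(4;1,2,1,2)=\zeta^{-6+2}(3\zeta)^{-2}\cdot3\cdot6=2\zeta^{-6}=2.\qedhere
\]
\end{proof}

\begin{example}[peeling off an outer letter]\label{ex:112}
For $k=(1,1,2)$, $c=1$, $d=1$ the product is $W=f*f*g\in V(3,2)$. This space has dimension two, so the wheel condition alone does not determine $W$ up to a scalar. Set $z_1=\omega^2$. By (R1) this value stands in the last position, and $f(x)K(x,\omega^2)=\omega(x-\omega)$. With \eqref{eq:Ksum},
\[
W(\omega^2,z_2,z_3)=(\omega^2-\omega)\,\omega^2\,\zeta\,(z_2-\omega)(z_3-\omega)=-(1-\omega^2)(z_2-\omega)(z_3-\omega).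
\]
A second element of $V(3,2)$ comes from the generator of $V(4,2)$ by fixing one variable, namely $e_2(z_1,z_2,z_3,1)$. Its value at $z_1=\omega^2$ is $z_2z_3+(1+\omega^2)(z_2+z_3)+\omega^2=(z_2-\omega)(z_3-\omega)$. Hence $F=W+(1-\omega^2)\,e_2(z_1,z_2,z_3,1)$ vanishes at $z_1=\omega^2$. By symmetry and degree, $F=F'\cdot f(z_1)f(z_2)f(z_3)$ with a constant $F'$. On a wheel this equals $F'\cdot(t^3-1)$, so $F'=0$. Formula \eqref{eq:formula} now gives
\[
\alpha(3;1,1,2)=-\zeta^{-3+1}(1-\omega^2)^{-2}\cdot6=-2\zeta^{-3}=2,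
\]
in agreement with \eqref{eq:alpha3}.
\end{example}

The general proofs follow these patterns. A block of many letters of small degree has product zero, which gives Theorem~\ref{thm:vanish}. A block of $2m$ letters of degree below $m$ has a product that is determined up to a scalar, so the choice of $c_1,\dots,c_{2m}$ in Theorem~\ref{thm:factor} affects only this scalar. The outer letters are removed by evaluations as in Example~\ref{ex:112}.

\section{The spaces $V(N,m)$ and the vanishing theorem}\label{sec:wheel}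

Recall that the Schur polynomial of a partition $\mu=(\mu_1\ge\dots\ge\mu_N\ge0)$ is the symmetric polynomial
\[
s_\mu(z_1,\dots,z_N)=\frac{\det\bigl(z_p^{\,\mu_j+N-j}\bigr)_{p,j}}{\det\bigl(z_p^{\,N-j}\bigr)_{p,j}} .
\]
It is nonzero, as the exponents in the numerator are distinct, and has degree at most $(\mu_1+N-1)-(N-1)=\mu_1$ in each variable. We need two more facts. First, $s_{(\mu_1+1,\dots,\mu_N+1)}=z_1\cdots z_N\,s_\mu$; this follows by taking $z_p$ out of row $p$ of the numerator. Second, if $\mu_N=0$, then $s_\mu(z_1,\dots,z_{N-1},0)=s_{(\mu_1,\dots,\mu_{N-1})}(z_1,\dots,z_{N-1})$; indeed, the last row of both determinants becomes $(0,\dots,0,1)$, and after expanding along it the factor $z_1\cdots z_{N-1}$ cancels.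

A Schur polynomial satisfies the wheel condition as soon as its exponents $\mu_j+N-j$ miss a residue class modulo $3$, as the proof below shows. The $2m$ smallest nonnegative integers that are not $\equiv2\pmod3$ are $0,1,3,4,\dots,3m-3,3m-2$, and they belong to the partition
\[
Y_m=(m-1,m-1,m-2,m-2,\dots,1,1,0,0).
\]
We always take $s_{Y_m}$ in $2m$ variables, and $s_{Y_0}=1$. For instance $s_{Y_1}=1$ and $s_{Y_2}=s_{(1,1,0,0)}=e_2$.

\begin{lemma}\label{lem:V}
\begin{itemize}
\item[(a)] $V(N,m)=0$ for $N>2m$.
\item[(b)] $V(2m,m)=\mathbb{C}\,s_{Y_m}$.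
\item[(c)] For $m\ge1$,
\[
s_{Y_m}(t,\omega t,w_1,\dots,w_{2m-2})=\prod_{j=1}^{2m-2}(w_j-\omega^2t)\cdot s_{Y_{m-1}}(w_1,\dots,w_{2m-2}).
\]
\end{itemize}
\end{lemma}

\begin{proof}
For $m=0$, (a) and (b) hold by definition. Let $m\ge1$ and $N\ge2m$. To $F\in V(N,m)$ we attach the polynomial $F^\flat(t,w)=F(t,\omega t,w_1,\dots,w_{N-2})$, in which two thirds of a wheel are already in place.

\emph{The map $F\mapsto F^\flat$ is injective.} If $F^\flat=0$, then $F$ is divisible by $z_2-\omega z_1$ and, by symmetry, by $z_q-\omega z_p$ for all $p\ne q$. These forms are pairwise non-proportional, since $z_p-\omega z_q$ is proportional to $z_q-\omega^2z_p$ and not to $z_q-\omega z_p$. So $F$ is divisible by their product, which has degree $2(N-1)\ge4m-2>m-1$ in $z_1$. Hence $F=0$.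

\emph{Factorization of $F^\flat$.} By the wheel condition $F^\flat$ vanishes on each hyperplane $w_j=\omega^2t$, so
\begin{equation}\label{eq:flat}
F^\flat(t,w)=\prod_{j=1}^{N-2}(w_j-\omega^2t)\cdot h(t,w)
\end{equation}
with a polynomial $h$. The left side has degree at most $2m-2$ in $t$, because $F$ has degree at most $m-1$ in each of its first two arguments. The product on the right has degree $N-2$ in $t$.

If $N>2m$, then $N-2>2m-2$ forces $h=0$, so $F^\flat=0$ and $F=0$. This is (a).

If $N=2m$, the same count shows that $h=h(w)$ does not depend on $t$. It is symmetric and has degree at most $m-2$ in each $w_j$. If three of the $w_j$ form a wheel, the left side of \eqref{eq:flat} vanishes for all $t$, while the product is nonzero for generic $t$; so $h$ vanishes. Thus $F\mapsto h$ is an injective linear map $V(2m,m)\to V(2m-2,m-1)$, and $\dim V(2m,m)\le1$ by induction on $m$.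

Next, $s_{Y_m}\in V(2m,m)$. The degree bound was noted above. In the numerator determinant, the row of the variable $\omega^rt$ has entries $t^\epsilon$ for exponents $\epsilon\equiv0$ and $\omega^rt^\epsilon$ for $\epsilon\equiv1\pmod3$. So the rows of $t,\omega t,\omega^2t$ have the form $P+\omega^rQ$ $(r=0,1,2)$ with fixed vectors $P,Q$; they are linearly dependent, and the numerator vanishes. The denominator is nonzero when all values are distinct. This gives the wheel condition and proves (b).

For $F=s_{Y_m}$, part (b) for $m-1$ gives $h=c\,s_{Y_{m-1}}$ with a constant $c$. Put $t=0$ in \eqref{eq:flat}. The right side is $c\prod_jw_j\cdot s_{Y_{m-1}}(w)$. The left side is $s_{(m-1,m-1,\dots,1,1)}(w)=\prod_jw_j\cdot s_{Y_{m-1}}(w)$ by the two facts recalled above. So $c=1$, which is (c).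
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:vanish}]
Let the $2m+1$ consecutive entries lie in $\{b,\dots,b+m-1\}$. Choose $c$ and $d$ as in Proposition~\ref{prop:formula}, with $c$ so small and $d$ so large that $a=b-c$ satisfies $0\le a$ and $a+m-1\le d$. For $\kappa\in[a,a+m-1]$,
\[
g^\kappa f^{d-\kappa}=\psi\cdot g^{\kappa-a}f^{m-1-(\kappa-a)},\qquad\psi=g^af^{d-a-m+1}.
\]
So the letters of the block are $\psi\chi_1,\dots,\psi\chi_{2m+1}$ with $\deg\chi_j=m-1$. By Lemmas~\ref{lem:star}(a) and \ref{lem:V}(a), $\chi_1*\dots*\chi_{2m+1}\in V(2m+1,m)=0$. By Lemma~\ref{lem:star}(b) the product of the block is zero, and by Lemma~\ref{lem:star}(c) so is the product in \eqref{eq:formula}.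
\end{proof}

\begin{remark}
The number $2m+1$ cannot be lowered to $2m$ for $m=1,2$, since $\alpha(2;1,1)=1$ and $\alpha(4;1,2,1,2)=2$. That the entries are consecutive is used in the last step of the proof, and it is needed: $(1,2,1,1)$ has three equal entries, but $\alpha(4;1,2,1,1)=2$. To see this, evaluate $f*g*f*f=\lambda e_2$ at $(1,\omega^2,x,x')$. By (R1) the value $\omega^2$ is in position $2$, and by (R2) the value $1=\omega\cdot\omega^2$ is in position $1$. Since $f(1)g(\omega^2)K(1,\omega^2)=-(\omega^2-\omega)^2=3$ and $f(x)K(1,x)K(\omega^2,x)=x-\omega$, the two remaining terms add up to $3\zeta(x-\omega)(x'-\omega)=3\zeta\,e_2(1,\omega^2,x,x')$. So $\lambda=3\zeta$, and \eqref{eq:formula} gives $\zeta^{-6+1}(3\zeta)^{-2}\cdot3\zeta\cdot6=2$.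
\end{remark}

\section{The deformed word and its product}\label{sec:deform}

Take $c=1$ and $d=n-1$ in \eqref{eq:formula} for the sequence of Theorem~\ref{thm:factor}. The word has $n+m$ letters of degree $n-1$, so its product lies in $V(n+m,n)$. Example~\ref{ex:112} suggests comparing it with $s_{Y_n}$, with $n-m$ of the $2n$ variables set to $1$. To conclude as in that example, the difference must be shown to vanish at $n-m$ distinct values of $z_1$: dividing out the corresponding factors lowers the degree bound from $n-1$ to $m-1$, and $V(n+m,m)=0$ for $n>m$. The difficulty is that the letters $g^{k-1}f^{n-k}$ have only the two roots $\omega$ and $\omega^2$.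

We therefore separate the roots. The letter of the entry $k$ has one factor $z-\omega$ for each $l<k$ and one factor $z-\omega^2$ for each $l>k$ in $\{1,\dots,n\}$. We replace these factors by $z-\omega y_l$ and $z-\omega^2y_l$, with one parameter $y_l$ for each of the $n-m$ outer entries $l$, and we let these parameters be the $n-m$ additional variables of $s_{Y_n}$. Both new roots suit Lemma~\ref{lem:V}(c), because $(y_l,\omega y_l)$ and $(\omega^2y_l,y_l)$ are pairs of the form $(t,\omega t)$.

Fix integers $0\le m\le n$ and $1\le i\le n-m+1$; the case $m=0$ is included because it will identify $A_n$. Put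
\[
L=\{1,\dots,i-1\},\qquad M=\{i,\dots,i+m-1\},\qquad R=\{i+m,\dots,n\},
\]
so that $|L|+|R|=n-m$. Let $y_l$ be a variable for $l\in L\cup R$, and $y_l=1$ for $l\in M$. Define
\begin{align*}
\phi_k&=\prod_{1\le l<k}(z-\omega y_l)\prod_{k<l\le n}(z-\omega^2y_l)\qquad(k\in L\cup R),\\
C&=\prod_{l\in L}(z-\omega y_l)\prod_{l\in R}(z-\omega^2y_l).
\end{align*}
Let $\chi_1,\dots,\chi_{2m}\in\mathbb{C}[z]$ have degree at most $m-1$. By Lemmas~\ref{lem:star}(a) and \ref{lem:V}(b) there is a number $\lambda$ with
\begin{equation}\label{eq:lambda}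
\chi_1*\dots*\chi_{2m}=\lambda\,s_{Y_m},
\end{equation}
and $\lambda=1$ if $m=0$. Finally put
\[
W=\phi_1*\dots*\phi_{i-1}*(C\chi_1)*\dots*(C\chi_{2m})*\phi_{i+m}*\dots*\phi_n .
\]
All $n+m$ letters have degree at most $n-1$ in $z$, so $W\in V(n+m,n)$ for fixed $y$. As in the proof of Lemma~\ref{lem:star}(a), $W$ is a polynomial in the $z_j$ and $y_l$ together.

There is a second difficulty. At $z_1=\omega y_1$ rule (R1) confines $z_1$ to the first position, since all later letters contain $z-\omega y_1$. At $z_1=\omega y_2$ both $\phi_1$ and $\phi_2$ are nonzero, and no such reduction occurs. We avoid these evaluations by showing that $W$ is symmetric in the parameters, although the word is not. The source of the symmetry is the following identity.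

\begin{lemma}\label{lem:two}
For $y,y'\in\mathbb{C}$ we have $(z-\omega^2y')*(z-\omega y)=\zeta\,e_2(z_1,z_2,y,y')$.
\end{lemma}

\begin{proof}
The left side is $\bigl(P(z_1,z_2)-P(z_2,z_1)\bigr)/(z_2-z_1)$, where
\[
P(z_1,z_2)=\bigl(z_1z_2+yy'-\omega yz_1-\omega^2y'z_2\bigr)(z_2-\omega z_1).
\]
The summand $z_1z_2+yy'$ contributes $(z_1z_2+yy')(1+\omega)(z_2-z_1)$ to the difference. The summand $-\omega yz_1$ contributes $-\omega y(\omega z_2^2-\omega z_1^2)=-\omega^2y(z_2^2-z_1^2)$, and $-\omega^2y'z_2$ contributes $-\omega^2y'(z_2^2-z_1^2)$. Since $1+\omega=-\omega^2=\zeta$, the quotient is $\zeta\bigl(z_1z_2+yy'+(y+y')(z_1+z_2)\bigr)$.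
\end{proof}

\begin{proposition}\label{prop:main}
With the notation above,
\begin{equation}\label{eq:main}
W(z_1,\dots,z_{n+m})=\lambda\,\gamma\;s_{Y_n}\bigl(z_1,\dots,z_{n+m},(y_l)_{l\in L\cup R}\bigr),
\end{equation}
where
\[
\gamma=\omega^{m|R|}\,\zeta^{\binom n2-\binom m2}\prod_{l\in L}(1-\omega^2y_l)^m\prod_{l\in R}(1-\omega y_l)^m .
\]
\end{proposition}

For $m=0$, $n=2$ this is Lemma~\ref{lem:two}. For $m=1$, $n=2$, $i=1$, $\chi_1=\chi_2=1$ and $y_2=1$ it is Example~\ref{ex:112}: there $\lambda=\zeta$ by \eqref{eq:Ksum}, $\gamma=\omega\zeta(1-\omega)$, and $\lambda\gamma=\omega^2(1-\omega)=-(1-\omega^2)$.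

\begin{proof}
Fix $m$ and $\chi_1,\dots,\chi_{2m}$. We use induction on $n$, for all admissible $i$ at once. If $n=m$, then $i=1$, $L=R=\emptyset$, $C=1$, $\gamma=1$, and \eqref{eq:main} is \eqref{eq:lambda}. Let $n>m$.

\emph{Step 1: both sides are symmetric in $(y_l)_{l\in L}$ and in $(y_l)_{l\in R}$.} This is visible on the right side. For $W$, let $j,j+1$ both lie in $L$ or both in $R$. Then $\phi_j,\phi_{j+1}$ are adjacent letters, and
\[
\phi_j=\psi\cdot(z-\omega^2y_{j+1}),\qquad\phi_{j+1}=\psi\cdot(z-\omega y_j),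
\]
where $\psi=\prod_{l<j}(z-\omega y_l)\prod_{l>j+1}(z-\omega^2y_l)$ involves neither $y_j$ nor $y_{j+1}$. By Lemmas~\ref{lem:star}(b) and \ref{lem:two}, $\phi_j*\phi_{j+1}=\zeta\,\psi(z_1)\psi(z_2)\,e_2(z_1,z_2,y_j,y_{j+1})$ is symmetric in $y_j,y_{j+1}$. Every letter to the left of $\phi_j$ involves these two parameters only through $(z-\omega^2y_j)(z-\omega^2y_{j+1})$, and every letter to the right of $\phi_{j+1}$ only through $(z-\omega y_j)(z-\omega y_{j+1})$. By Lemma~\ref{lem:star}(c), with $\phi_j,\phi_{j+1}$ as one block, $W$ is invariant under $y_j\leftrightarrow y_{j+1}$. Such transpositions generate the symmetric groups of $L$ and of $R$.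

\emph{Step 2: if $L\ne\emptyset$, both sides agree at $z_1=\omega y_1$.} Let $z_2,\dots,z_{n+m}$ be generic. Every letter except $\phi_1$ is divisible by $z-\omega y_1$, so by (R1) only the terms with $z_1$ in the first position survive. Dividing the other letters by $z-\omega y_1$ gives the word for the data $(n-1,i-1)$, with the parameter $y_1$ omitted, the indices lowered by one, and the same $\chi_j$. These data are admissible, because $1\le i-1\le(n-1)-m+1$. Denote the corresponding objects by $W^{\mathrm{red}}$ and $\gamma^{\mathrm{red}}$. As $K(\omega y_1,z_q)\,(z_q-\omega y_1)=z_q-\omega^2y_1$,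
\[
W\big|_{z_1=\omega y_1}=\phi_1(\omega y_1)\prod_{q\ge2}(z_q-\omega^2y_1)\cdot W^{\mathrm{red}}(z_2,\dots,z_{n+m}).
\]
From $\omega y_1-\omega^2x=\zeta(x-\omega^2y_1)$ and $y_l=1$ for the $m$ indices $l\in M$ we get
\[
\phi_1(\omega y_1)=\zeta^{n-1}(1-\omega^2y_1)^m\prod_{l\in L\cup R,\;l\ne1}(y_l-\omega^2y_1).
\]
Lemma~\ref{lem:V}(c) with $(t,\omega t)=(y_1,z_1)$ gives
\[
s_{Y_n}\big|_{z_1=\omega y_1}=\prod_{q\ge2}(z_q-\omega^2y_1)\prod_{l\in L\cup R,\;l\ne1}(y_l-\omega^2y_1)\cdot s_{Y_{n-1}}\bigl(z_2,\dots,z_{n+m},(y_l)_{l\ne1}\bigr).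
\]
The size of $R$ is unchanged and $\binom n2-\binom{n-1}2=n-1$, so $\gamma=\zeta^{n-1}(1-\omega^2y_1)^m\gamma^{\mathrm{red}}$. The induction hypothesis $W^{\mathrm{red}}=\lambda\gamma^{\mathrm{red}}s_{Y_{n-1}}$ completes the step.

\emph{Step 3: if $R\ne\emptyset$, both sides agree at $z_1=\omega^2y_n$.} Every letter except $\phi_n$ is divisible by $z-\omega^2y_n$, so only the terms with $z_1$ in the last position survive. Dividing the other letters by $z-\omega^2y_n$ gives the word for the data $(n-1,i)$ with $y_n$ omitted. These data are admissible, because $R\ne\emptyset$ means $i\le n-m$. Now $K(z_p,\omega^2y_n)\,(z_p-\omega^2y_n)=\omega(z_p-\omega y_n)$, and there are $n+m-1$ such factors, so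
\[
W\big|_{z_1=\omega^2y_n}=\omega^{n+m-1}\phi_n(\omega^2y_n)\prod_{p\ge2}(z_p-\omega y_n)\cdot W^{\mathrm{red}}(z_2,\dots,z_{n+m}).
\]
From $\omega^2y_n-\omega x=-\omega(x-\omega y_n)$ we get
\[
\phi_n(\omega^2y_n)=(-\omega)^{n-1}(1-\omega y_n)^m\prod_{l\in L\cup R,\;l\ne n}(y_l-\omega y_n).
\]
Lemma~\ref{lem:V}(c) with $(t,\omega t)=(z_1,y_n)$ and $\omega^2t=\omega y_n$ gives
\[
s_{Y_n}\big|_{z_1=\omega^2y_n}=\prod_{p\ge2}(z_p-\omega y_n)\prod_{l\in L\cup R,\;l\ne n}(y_l-\omega y_n)\cdot s_{Y_{n-1}}\bigl(z_2,\dots,z_{n+m},(y_l)_{l\ne n}\bigr).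
\]
We have $\omega^{n+m-1}(-\omega)^{n-1}=\omega^m(-\omega^2)^{n-1}=\omega^m\zeta^{n-1}$. Since $|R|$ drops by one, $\gamma=\omega^m\zeta^{n-1}(1-\omega y_n)^m\gamma^{\mathrm{red}}$, and the induction hypothesis completes the step.

\emph{Step 4: conclusion.} Let $F$ be the difference of the two sides of \eqref{eq:main}. By Steps 1--3, $F$ vanishes at $z_1=\omega y_l$ for every $l\in L$ and at $z_1=\omega^2y_l$ for every $l\in R$. These $n-m$ points are the roots of $C$. Fix generic values of the $y_l$, so that the roots are distinct. As a polynomial in $z_1,\dots,z_{n+m}$, $F$ lies in $V(n+m,n)$, since $W$ does and $s_{Y_n}\in V(2n,n)$. By symmetry $F=\prod_jC(z_j)\cdot F'$, where $F'$ is symmetric of degree at most $(n-1)-(n-m)=m-1$ in each $z_j$. The factor $\prod_jC(z_j)$ is nonzero on generic wheels, so $F'$ satisfies the wheel condition. Thus $F'\in V(n+m,m)$, and this space is zero by Lemma~\ref{lem:V}(a) because $n+m>2m$. So $F=0$ for generic $y$, and hence identically.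
\end{proof}

\section{Proofs of Theorems \ref{thm:factor} and \ref{thm:fold}}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:factor}]
We allow $0\le m\le n$ with $n\ge1$, and write
\[
\alpha_{n,i}=\alpha(n+m;\,1,\dots,i-1,\;c_1,\dots,c_{2m},\;i+m,\dots,n),\qquad\eta=\sum_{j=1}^{2m}(c_j-i).
\]
Since $0\le c_j-i\le m-1$, the functions $\chi_j=g^{c_j-i}f^{m-1-(c_j-i)}$ are polynomials of degree $m-1$; this is where the hypothesis on the $c_j$ enters. Set all $y_l=1$. Then $\phi_k=g^{k-1}f^{n-k}$ and $C=g^{i-1}f^{n-i-m+1}$, so $C\chi_j=g^{c_j-1}f^{n-c_j}$. Hence $W$ is the product in \eqref{eq:formula} for $\alpha_{n,i}$ with $N=n+m$, $c=1$, $d=n-1$, and Proposition~\ref{prop:main} gives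
\[
\alpha_{n,i}=\zeta^{-\binom{n+m}2+\sum\kappa_j}\,(1-\omega^2)^{-(n-1)(n+m)}\,\lambda\,\gamma\;s_{Y_n}(1^{2n}),
\]
where $s_{Y_n}(1^{2n})$ is the value at $(1,\dots,1)$.

We evaluate the constants. The sum $\sum\kappa_j$ arises from $\sum_{k=1}^n(k-1)=\binom n2$ by removing $\sum_{k\in M}(k-1)=m|L|+\binom m2$ and adding $\sum_j(c_j-1)=\eta+2m|L|$, so
\[
\sum\kappa_j=\tbinom n2-\tbinom m2+m|L|+\eta .
\]
At $y=1$, the relation $\omega(1-\omega)=\zeta(1-\omega^2)$ turns $\gamma$ into
\[
\gamma=\zeta^{\binom n2-\binom m2+m|R|}\,(1-\omega^2)^{m(n-m)} .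
\]
The terms $m|L|$ and $m|R|$ add up to $m(n-m)$, so the dependence on $i$ disappears. With $\binom{n+m}2=\binom n2+\binom m2+nm$, the exponent of $\zeta$ is
\[
-\tbinom n2-\tbinom m2-nm+2\tbinom n2-2\tbinom m2+m(n-m)+\eta=\tbinom n2-3\tbinom m2-m^2+\eta .
\]
The exponent of $1-\omega^2$ is $m(n-m)-(n-1)(n+m)=-n(n-1)-m(m-1)$, and $(1-\omega^2)^2=3\zeta$ turns this power into $(3\zeta)^{-\binom n2-\binom m2}$. The total exponent of $\zeta$ is $-4\binom m2-m^2+\eta=-3m^2+2m+\eta$, which no longer depends on $n$. Therefore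
\begin{equation}\label{eq:eps}
\alpha_{n,i}=\varepsilon\cdot3^{-\binom n2}s_{Y_n}(1^{2n}),\qquad\varepsilon=\zeta^{-3m^2+2m+\eta}\;3^{-\binom m2}\,\lambda .
\end{equation}

For $m=0$ we have $\lambda=1$, $\eta=0$, $\varepsilon=1$, and \eqref{eq:eps} reads
\[
A_n=3^{-\binom n2}s_{Y_n}(1^{2n})\qquad(n\ge1).
\]
So \eqref{eq:eps} says $\alpha_{n,i}=\varepsilon A_n$ for all $m$. The number $\varepsilon$ depends only on $m$ and the differences $c_j-i$, since these determine $\eta$, the $\chi_j$ and $\lambda$. For $m\ge1$ apply the same identity with $n$ replaced by $m$, $i$ by $1$ and $c_j$ by $c_j-i+1$. Together with \eqref{eq:translation} this gives $\alpha(2m;c_1,\dots,c_{2m})=\varepsilon A_m$ with the same $\varepsilon$. Hence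
\[
A_m\,\alpha_{n,i}=\varepsilon A_mA_n=A_n\,\alpha(2m;c_1,\dots,c_{2m}).\qedhere
\]
\end{proof}

\begin{remark}
The hypothesis $c_j\in\{i,\dots,i+m-1\}$ cannot be dropped. For $m=1$, $n=2$, $i=1$ and $(c_1,c_2)=(1,2)$, the left side of Theorem~\ref{thm:factor} would be $A_1\,\alpha(3;1,2,2)=2$ by \eqref{eq:alpha3}, and the right side $A_2\,\alpha(2;1,2)=4$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:fold}]
Apply Theorem~\ref{thm:factor} with $m=2$ and $(c_1,\dots,c_4)=(i,i+1,i,i+1)$; its conditions $2\le n$ and $1\le i\le n-1$ are those of Theorem~\ref{thm:fold}. We have $A_2=2$, and $\alpha(4;i,i+1,i,i+1)=\alpha(4;1,2,1,2)=2$ by \eqref{eq:translation} and Lemma~\ref{lem:1212}. So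
\[
2\,\alpha(n+2;\,1,2,\dots,i+1,\,i,i+1,\dots,n)=2A_n.\qedhere
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{Fischer}
I.~Fischer, \emph{The number of monotone triangles with prescribed bottom row}, Adv. Appl. Math. 37 (2006).

\bibitem{Riegler}
Lukas Riegler, \emph{Generalized Monotone Triangles: an extended Combinatorial Reciprocity Theorem}, arXiv:1207.4437 (2012).

\end{thebibliography}
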